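# Weak-star density of reproducing kernels in multiplier algebras of complete Pick spaces

## The Hardy space: Fejér means and circle averages

A Hilbert space of functions whose point evaluations are continuous contains, for each point, a reproducing kernel, and the kernels always span a norm-dense subspace. Suppose that the kernels are also multipliers of the space. Do they then span a weak-star dense subspace of the algebra of all multipliers? This question, for spaces with normalized complete Pick kernel, is posed in Aleman, Hartz, McCarthy and Richter, "Free outer functions in complete Pick spaces", arXiv:2203.08179 (2022). We begin with the Hardy space of the disc, where the answer is easy. First we fix the language.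

**Conventions.** Inner products are linear in the first variable. A *Hilbert function space* $\mathcal R$ on a non-empty set $Z$, with kernel $R$, is a Hilbert space of functions on $Z$ containing functions $R_w$ with $f(w)=\langle f,R_w\rangle$ for all $f\in\mathcal R$, $w\in Z$. We write $R(z,w)=R_w(z)=\langle R_w,R_z\rangle$. The span of the $R_w$ is norm-dense, since $f\perp R_w$ for all $w$ means $f=0$.

We write $A(z,w)\ge 0$ if $A$ is a positive semidefinite (PSD) kernel, that is, $\sum_{j,l}\overline{c_j}c_lA(z_j,z_l)\ge0$ for all finite choices of points and scalars. Sums, pointwise (Schur) products, pointwise limits, and pullbacks $A(\tau(z),\tau(w))$ of PSD kernels are PSD. If $T\ge0$ is an operator and $\xi_w$ are vectors, then $\langle T\xi_w,\xi_z\rangle\ge0$ as a kernel. Every PSD kernel $A$ is the kernel of a Hilbert function space, so $A(z,w)=\langle A_w,A_z\rangle$ there.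

**Multipliers.** $\mathrm{Mult}(\mathcal R)$ is the set of $\varphi:Z\to\mathbb C$ with $\varphi f\in\mathcal R$ for all $f\in\mathcal R$. By the closed graph theorem $M_\varphi f=\varphi f$ is bounded, and $\|\varphi\|_{\mathrm{Mult}(\mathcal R)}=\|M_\varphi\|$.

**Weak-star topology.** The weak-star continuous functionals on $B(\mathcal R)$ are $T\mapsto\sum_n\langle Tf_n,g_n\rangle$ with $\sum\|f_n\|^2<\infty$ and $\sum\|g_n\|^2<\infty$. Identifying $\varphi$ with $M_\varphi$ makes $\mathrm{Mult}(\mathcal R)$ a weak-star closed subalgebra of $B(\mathcal R)$. By Hahn–Banach, a subspace of $\mathrm{Mult}(\mathcal R)$ is weak-star dense in it if and only if every weak-star continuous functional that vanishes on the subspace vanishes on $\mathrm{Mult}(\mathcal R)$.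

Two facts will be used constantly. The first is standard; see Agler–McCarthy, *Pick Interpolation and Hilbert Function Spaces*, or Paulsen–Raghupathi, *An Introduction to the Theory of RKHS*.

**(F1)** A function $\Phi$ is a multiplier of $\mathcal R$ with norm at most $C$ if and only if $(C^2-\Phi(z)\overline{\Phi(w)})R(z,w)\ge0$. In that case $M_\Phi^*R_w=\overline{\Phi(w)}R_w$. Conversely, if $A\in B(\mathcal R)$ satisfies $A^*R_w=\overline{c(w)}R_w$ for all $w$, then $A=M_c$.

*Proof.* For a multiplier, $\langle f,M_\Phi^*R_w\rangle=\Phi(w)f(w)=\langle f,\overline{\Phi(w)}R_w\rangle$. If $\|M_\Phi\|\le C$, then $C^2I-M_\Phi M_\Phi^*\ge0$, and evaluating on kernels gives the PSD condition. If the PSD condition holds, it says precisely that $R_w\mapsto\overline{\Phi(w)}R_w$ extends linearly to a bounded operator $T$ with $\|T\|\le C$. Put $A=T^*$. For any $A$ as in the last sentence of (F1), $(Af)(w)=\langle f,A^*R_w\rangle=c(w)f(w)$. $\square$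

If $R(w,w)>0$, the eigenvector equation gives $|\Phi(w)|\le\|\Phi\|_{\mathrm{Mult}(\mathcal R)}$.

**(F2)** If a net $(\Phi_\alpha)$ is bounded in $\mathrm{Mult}(\mathcal R)$ and converges pointwise to $\Phi\in\mathrm{Mult}(\mathcal R)$, then $\Phi_\alpha\to\Phi$ weak-star.

*Proof.* We have $\langle M_{\Phi_\alpha}f,R_x\rangle=\Phi_\alpha(x)f(x)\to\langle M_\Phi f,R_x\rangle$. By boundedness and density of the span of the $R_x$, $\langle M_{\Phi_\alpha}f,g\rangle\to\langle M_\Phi f,g\rangle$ for all $f,g$. For a functional $\sum_n\langle\cdot f_n,g_n\rangle$, boundedness makes the tails small uniformly in $\alpha$, so it converges too. $\square$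

The next lemma is stated so that it can be used twice.

**Lemma A (Fejér means).** Let the circle act on $Z$ by $z\mapsto e^{it}z$ with $R(e^{it}z,e^{it}w)=R(z,w)$. Let $\Phi$ be a multiplier of norm at most $1$ with $\Phi(e^{it}z)=\sum_{n\ge0}e^{int}\Phi_n(z)$ and $\sum_n|\Phi_n(z)|<\infty$ for each $z$. Then $\sigma_N=\sum_{n<N}(1-\frac nN)\Phi_n$ is a multiplier of norm at most $1$, and $\sigma_N\to\Phi$ weak-star.

*Proof.* By (F1) and pullback along $z\mapsto e^{it}z$, each $\Phi(e^{it}\,\cdot)$ is a contractive multiplier. Let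
$$F_N(t)=\sum_{|j|<N}\Big(1-\frac{|j|}N\Big)e^{ijt}=\frac1N\Big|\sum_{j=0}^{N-1}e^{ijt}\Big|^2\ge0 .$$
Then $\sigma_N(z)=\int_0^{2\pi}\Phi(e^{it}z)F_N(t)\frac{dt}{2\pi}$. The integrand is continuous in $t$, so $\sigma_N(z)$ is the limit as $M\to\infty$ of $\frac1M\sum_{l<M}F_N(t_l)\Phi(e^{it_l}z)$ with $t_l=2\pi l/M$. For $M\ge N$ the weights $F_N(t_l)/M\ge 0$ sum to exactly $1$, because only $j=0$ survives in $\sum_j(1-\frac{|j|}N)\frac1M\sum_le^{ijt_l}$. So $\sigma_N$ is a pointwise limit of convex combinations of contractive multipliers, and it is a contractive multiplier by (F1). Dominated convergence for series gives $\sigma_N(z)\to\Phi(z)$, and (F2) finishes. $\square$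

Now let $H^2$ be the space of $f=\sum a_nz^n$ on the disc $\mathbb D$ with $\|f\|^2=\sum|a_n|^2<\infty$. Its kernel is the Szegő kernel $S_w(z)=1/(1-z\overline w)$.

**Proposition B.** The span of $\{S_w:w\in\mathbb D\}$ is weak-star dense in $\mathrm{Mult}(H^2)$.

*Proof.* Multiplication by $z$ is an isometry, so $\|z^n\|_{\mathrm{Mult}(H^2)}=1$ and $S_w=\sum_n\overline w^nz^n$ converges in multiplier norm. For $0<r<1$,
$$r^nz^n=\int_0^{2\pi}e^{int}S_{re^{it}}(z)\,\frac{dt}{2\pi},$$
because $S_{re^{it}}=\sum_mr^me^{-imt}z^m$. The integrand is continuous in $t$ for the multiplier norm, so the integral is a norm limit of Riemann sums, and every monomial lies in the multiplier-norm closed span of the kernels. It remains to reach a multiplier $\varphi$ of norm at most $1$ from polynomials. Since $\varphi=\varphi\cdot1\in H^2$, it is a power series converging absolutely at each point of $\mathbb D$. Lemma A gives polynomials $\sigma_N\to\varphi$ weak-star. $\square$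

What did this use? The circle average needs the kernels $S_{re^{it}}$ for *all* $t$. If we keep only the points of a sequence $X\subset\mathbb D$, or if $X$ is an abstract set, then there is nothing to rotate.

## Normalized complete Pick kernels and the three theorems

**Definition.** The kernel $k$ of a Hilbert function space $\mathcal H$ on $X$ is a *normalized complete Pick kernel* if there is $z_0\in X$ with $k_{z_0}\equiv1$, if $k_w(z)\ne0$ for all $z,w\in X$, and if
$$u(z,w)=1-\frac1{k_w(z)}\ \ge\ 0 .$$

*Examples.* For the Szegő kernel, $u(z,w)=z\overline w\ge0$ and $z_0=0$. On $X=\{0,1\}$, put $k(0,0)=k(0,1)=k(1,0)=1$ and $k(1,1)=t>1$. Then $u$ is zero except for $u(1,1)=1-1/t>0$, so $u\ge0$. The Bergman kernel $1/(1-z\overline w)^2$ is not an example. There $u=2z\overline w-z^2\overline w^2$. Take $z_j=re^{2\pi ij/3}$ and $c_j=e^{4\pi ij/3}$ for $j=0,1,2$. Then $\sum_j\overline{c_j}z_j=0$ and $\sum_j\overline{c_j}z_j^2=3r^2$, so $\sum_{j,l}\overline{c_j}c_lu(z_j,z_l)=-9r^4<0$.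

Each $k_x$ is a multiplier of $\mathcal H$ when $k$ is a normalized complete Pick kernel; a proof comes with (5) below. If $X$ is *finite*, the question is then trivial: $\mathcal H=\mathrm{span}\{k_x\}\subseteq\mathrm{Mult}(\mathcal H)$, and conversely each multiplier $\varphi=\varphi\cdot k_{z_0}$ lies in $\mathcal H$. So $\mathrm{Mult}(\mathcal H)=\mathrm{span}\{k_x\}$, and all the difficulty is topological.

**Definition.** A set $Y\subseteq X$ is a *uniqueness set* for $\mathcal H$ if $f\in\mathcal H$ and $f|_Y=0$ imply $f=0$.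

For $H^2$, a set with an accumulation point in $\mathbb D$ is a uniqueness set, and a finite set $Y$ is not, since $\prod_{y\in Y}(z-y)\in H^2$.

**Theorem 1.** Let $\mathcal H$ be a Hilbert function space on $X$ with normalized complete Pick kernel $k$. Then $\mathrm{span}\{k_x:x\in X\}$ is weak-star dense in $\mathrm{Mult}(\mathcal H)$.

**Theorem 2.** Let $\mathcal H$ and $k$ be as in Theorem 1. For $Y\subseteq X$ the following are equivalent:

1. $Y$ is a uniqueness set for $\mathcal H$;
2. $\mathrm{span}\{k_y:y\in Y\}$ is norm-dense in $\mathcal H$;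
3. $\mathrm{span}\{k_y:y\in Y\}$ is weak-star dense in $\mathrm{Mult}(\mathcal H)$.

In that case, for every $f\in\mathcal H$, $\overline{\mathrm{span}}\{k_yf:y\in Y\}=\overline{\mathrm{Mult}(\mathcal H)f}$.

Theorem 1 is the case $Y=X$. Separability of $\mathcal H$ is not used.

**Theorem 3 (the Pick hypothesis cannot be dropped).** There is a separable Hilbert function space with a kernel $k'$ that is normalized at a point and nowhere zero, all of whose kernel functions are multipliers, for which $\mathrm{span}\{k'_x\}$ is not weak-star dense in the multiplier algebra.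

## Norm density is not enough: a tridiagonal kernel

The first thing to try is this. Let $\varphi\in\mathrm{Mult}(\mathcal H)$. Then $\varphi=\varphi\cdot1\in\mathcal H$, so some combinations $s_j$ of kernels converge to $\varphi$ in the norm of $\mathcal H$, hence pointwise. If the multiplier norms of the $s_j$ were bounded, (F2) would give $s_j\to\varphi$ weak-star. But convergence in $\mathcal H$ says nothing about multiplier norms, and here the argument stops. Theorem 3 shows that this is a true obstruction: in its example the kernels are multipliers with norm-dense span, and weak-star density fails. We prove it now.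

**Proof of Theorem 3.**

**The space.** We want every bounded function to be a multiplier, so that functionals are easy to write down. Let $G=(G_{nm})_{n,m\ge1}$ be tridiagonal with $G_{nn}=1$ and $G_{n,n\pm1}=\frac25$. With $T$ the unilateral shift, $G=I+\frac25(T+T^*)$ and $\|T+T^*\|\le2$, so $\frac15I\le G\le\frac95I$ on $\ell^2(\mathbb N)$, $\mathbb N=\{1,2,\dots\}$. Let $\mathcal H_0$ consist of the functions $f(n)=4^nv(n)$ with $v\in\ell^2(\mathbb N)$ and $\|f\|^2=\langle G^{-1}v,v\rangle$. This norm is equivalent to that of $v$, so $\mathcal H_0$ is complete. Its kernel is $k_m(n)=4^{n+m}G_{nm}$: this function corresponds to the vector $4^mGe_m$, and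
$$\langle f,k_m\rangle=\langle G^{-1}v,4^mGe_m\rangle=4^mv(m)=f(m).$$

On $X'=\{0\}\cup\mathbb N$ put $k'=1+\tilde k$, where $\tilde k$ is $k$ extended by zero. Then $k'_0\equiv1$, and $k'_m(n)\ge1$ everywhere, so $k'$ is nowhere zero. Its space $\mathcal H'$ is the orthogonal sum of the constants and the space $\tilde{\mathcal H}_0$ of functions vanishing at $0$ with restriction to $\mathbb N$ in $\mathcal H_0$. Indeed, the sum is direct because a constant vanishing at $0$ is zero, and with $\|c+g\|^2=|c|^2+\|g\|^2$ we get $\langle c+g,1+\tilde k_m\rangle=c+g(m)$. The space is separable.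

**The multipliers.** Since $\sum16^{-n}<\infty$, constants on $\mathbb N$ belong to $\mathcal H_0$. Hence $f\in\mathcal H'$ if and only if $\sum_{n\ge1}|f(n)|^216^{-n}<\infty$. So every bounded function is a multiplier, and multipliers are bounded because $|\varphi(x)|\le\|\varphi\|_{\mathrm{Mult}(\mathcal H')}$. That is, $\mathrm{Mult}(\mathcal H')=\ell^\infty(X')$. Each $k'_m$ is bounded, because $G_{nm}=0$ for $|n-m|>1$. So each $k'_m$ is a multiplier.

**The annihilating functional.** For $n\ge0$ let $b_n=(-1)^n(2^n-2^{-n})$; in particular $b_0=0$. For $n\ge1$,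
$$b_{n+1}+b_{n-1}=(-1)^{n+1}\Big(2^{n+1}+2^{n-1}-2^{-n-1}-2^{-n+1}\Big)=-\tfrac52b_n ,$$
that is, $\sum_{n\ge1}b_nG_{nm}=b_m+\frac25(b_{m-1}+b_{m+1})=0$ for all $m\ge1$. Let $a_n=4^{-n}b_n$ for $n\ge1$, so $|a_n|\le2^{-n}$, and $a_0=-\sum_{n\ge1}a_n$. Define
$$L(\varphi)=\sum_{n\ge0}a_n\varphi(n)=\sum_{n\ge0}a_n\frac{\langle\varphi k_n',k_n'\rangle}{\|k_n'\|^2}.$$
Since $\sum|a_n|<\infty$, this is weak-star continuous. It is not zero: $L(1_{\{1\}})=a_1=-\frac38$. But $L(k_0')=\sum_{n\ge0}a_n=0$, and for $m\ge1$
$$L(k'_m)=\sum_{n\ge0}a_n+\sum_{n\ge1}a_n4^{n+m}G_{nm}=0+4^m\sum_{n\ge1}b_nG_{nm}=0 .$$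
So the span of the kernels is not weak-star dense. $\blacksquare$

By Theorem 1, $u'=1-1/k'$ cannot be PSD. Here is a direct check: $u'(1,3)=0$, $u'(1,2)=\frac{25.6}{26.6}>0.96$, $u'(2,3)=\frac{409.6}{410.6}>0.99$, and diagonal entries are less than $1$. With coefficients $(1,-1,1)$ at the points $1,2,3$ the form is less than $3-1.92-1.98<0$.

So any proof of Theorem 1 must use $u\ge0$ to produce *bounded* approximants.

## Embedding $X$ into a ball

We now fix $\mathcal H$, $X$, $k$ as in Theorem 1. The purpose of this section is to realize $k$ inside a kernel whose index set has the rotations that $X$ lacks.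

**Choice of $b$.** Let $(e_i)_{i\in I}$ be an orthonormal basis of the Hilbert function space with kernel $u$, and put $b(z)=(e_i(z))_{i\in I}$. (If $u=0$, take one index and $b=0$.) Since $e_i(z)=\langle e_i,u_z\rangle$, Parseval gives $\langle b(z),b(w)\rangle=\langle u_w,u_z\rangle=u(z,w)$. Because $0<\|k_z\|^2=k_z(z)<\infty$, we get $\|b(z)\|^2=1-1/k_z(z)<1$. So $b$ maps $X$ into the open unit ball $\mathbb B$ of $\ell^2(I)$, and
$$k_w(z)=K(b(z),b(w)),\qquad K(z,w)=K_w(z)=\frac1{1-\langle z,w\rangle}=\sum_{n\ge0}\langle z,w\rangle^n\ \ge0\quad(z,w\in\mathbb B).\tag{1}$$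
Let $\mathcal F$ be the Hilbert function space on $\mathbb B$ with kernel $K$, the Drury–Arveson space. For $H^2$ we may take $b(z)=z$ and $\mathcal F=H^2$. In the two-point example $b(0)=0$, $b(1)=\sqrt{1-1/t}\in\mathbb D$. Note also $b(z_0)=0$, as $u(z_0,z_0)=0$.

**Coordinates are a row contraction.** For $J\subseteq I$,
$$\Big(1-\sum_{i\in J}z_i\overline{w_i}\Big)K(z,w)=1+\sum_{i\notin J}z_i\overline{w_i}\,K(z,w)\ \ge0,\tag{2}$$
because $1-\sum_{i\in J}z_i\overline{w_i}=(1-\langle z,w\rangle)+\sum_{i\notin J}z_i\overline{w_i}$. With $J=\{i\}$, (F1) shows that each $z_i$ is a contractive multiplier of $\mathcal F$. For finite $J$, the left side of (2) is $\langle(I-\sum_{i\in J}M_{z_i}M_{z_i}^*)K_w,K_z\rangle$, so by density of the kernels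
$$\sum_{i\in J}M_{z_i}M_{z_i}^*\le I\qquad(J\text{ finite}).\tag{3}$$

**Restriction.** By (1), $Vk_x=K_{b(x)}$ preserves inner products, so it extends to an isometry $V:\mathcal H\to\mathcal F$. Then $(V^*h)(x)=\langle h,K_{b(x)}\rangle=h(b(x))$, that is, $V^*h=h\circ b$. For $\Phi\in\mathrm{Mult}(\mathcal F)$,
$$(V^*M_\Phi V)^*k_x=V^*M_\Phi^*K_{b(x)}=\overline{\Phi(b(x))}\,V^*Vk_x=\overline{\Phi(b(x))}\,k_x .$$
By (F1), $\Phi\circ b\in\mathrm{Mult}(\mathcal H)$ and $M_{\Phi\circ b}=V^*M_\Phi V$. So
$$\rho:\mathrm{Mult}(\mathcal F)\to\mathrm{Mult}(\mathcal H),\qquad\rho(\Phi)=\Phi\circ b,\tag{4}$$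
is contractive. It is weak-star continuous, since $\sum\langle V^*AVf_n,g_n\rangle=\sum\langle AVf_n,Vg_n\rangle$.

## Every multiplier of $\mathcal H$ extends to the ball

**Step 1: $\rho$ is onto.** This is the Pick property, and the step makes density in $\mathrm{Mult}(\mathcal F)$ useful for $\mathrm{Mult}(\mathcal H)$. By scaling it suffices to take $\varphi\in\mathrm{Mult}(\mathcal H)$ of norm at most $1$ and find a contractive multiplier $\Phi$ of $\mathcal F$ with $\Phi\circ b=\varphi$.

By (F1) the kernel $(1-\varphi(x)\overline{\varphi(y)})k_y(x)$ is PSD, so there are a Hilbert space $E$ and vectors $\gamma_x\in E$ with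
$$\langle\gamma_y,\gamma_x\rangle=(1-\varphi(x)\overline{\varphi(y)})k_y(x).$$
Multiply by $1/k_y(x)=1-\langle b(x),b(y)\rangle$ and move the negative terms across:
$$1+\langle b(x),b(y)\rangle\langle\gamma_y,\gamma_x\rangle=\varphi(x)\overline{\varphi(y)}+\langle\gamma_y,\gamma_x\rangle .$$
Write $\overline w$ for the entrywise conjugate of $w\in\ell^2(I)$, so $\langle\overline{b(y)},\overline{b(x)}\rangle=\langle b(x),b(y)\rangle$. The left side is the inner product of $(1,\overline{b(y)}\otimes\gamma_y)$ with $(1,\overline{b(x)}\otimes\gamma_x)$ in $\mathbb C\oplus(\ell^2(I)\otimes E)$, and the right side is the inner product of $(\overline{\varphi(y)},\gamma_y)$ with $(\overline{\varphi(x)},\gamma_x)$ in $\mathbb C\oplus E$. Equal Gram matrices mean that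
$$(1,\overline{b(y)}\otimes\gamma_y)\mapsto(\overline{\varphi(y)},\gamma_y)$$
extends to a linear isometry on the closed span of the vectors on the left. Extend it by $0$ on the orthogonal complement to a contraction
$$W=\begin{pmatrix}a&B\\c&D\end{pmatrix}:\ \mathbb C\oplus(\ell^2(I)\otimes E)\to\mathbb C\oplus E .$$

The matrix $W$ makes sense of $\varphi$ at points outside $b(X)$. For $w\in\mathbb B$ let $D_we=D(\overline w\otimes e)$. Since $\|D_w\|\le\|w\|<1$, we may put
$$g_w=(1-D_w)^{-1}c,\qquad\overline{\Phi(w)}=a+B(\overline w\otimes g_w).$$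
As $g_w=c+D_wg_w$, this says $W\xi_w=(\overline{\Phi(w)},g_w)$ with $\xi_w=(1,\overline w\otimes g_w)$. If $w=b(y)$, the second component of the definition of $W$ reads $\gamma_y=c+D_{b(y)}\gamma_y$, so $g_{b(y)}=\gamma_y$; the first component then gives $\Phi(b(y))=\varphi(y)$.

Finally, $I-W^*W\ge0$ gives $\langle\xi_w,\xi_z\rangle-\langle W\xi_w,W\xi_z\rangle\ge0$, which is
$$1-\Phi(z)\overline{\Phi(w)}-(1-\langle z,w\rangle)\langle g_w,g_z\rangle\ \ge0 .$$
Multiplying by $K\ge0$ gives $(1-\Phi(z)\overline{\Phi(w)})K(z,w)-\langle g_w,g_z\rangle\ge0$. Since $\langle g_w,g_z\rangle\ge0$ as a kernel, $(1-\Phi(z)\overline{\Phi(w)})K(z,w)\ge0$. By (F1), $\Phi$ is a contractive multiplier, and $\rho(\Phi)=\varphi$.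

## The Hardy space argument on the ball

On $\mathbb B$ we can rotate again, so the proof of Proposition B should carry over. The new points are that there may be infinitely many coordinates and that monomials involve several variables.

**Step 2: polynomials in finitely many coordinates are weak-star dense in $\mathrm{Mult}(\mathcal F)$.** Let $\|\Phi\|_{\mathrm{Mult}(\mathcal F)}\le1$.

*Reduction to finitely many coordinates.* For finite $J\subseteq I$ let $\pi_J$ be the coordinate projection and $\Phi_J=\Phi\circ\pi_J$. Since $K(\pi_Jz,\pi_Jw)(1-\langle\pi_Jz,\pi_Jw\rangle)=1$,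
$$(1-\Phi_J(z)\overline{\Phi_J(w)})K(z,w)=\big[(1-\Phi(\pi_Jz)\overline{\Phi(\pi_Jw)})K(\pi_Jz,\pi_Jw)\big]\big[(1-\langle\pi_Jz,\pi_Jw\rangle)K(z,w)\big].$$
The first factor is a pullback of a PSD kernel and the second is PSD by (2). So $\Phi_J$ is a contractive multiplier. Elements of $\mathcal F$ are continuous on $\mathbb B$, because $|h(z)-h(w)|\le\|h\|\,\|K_z-K_w\|$ and $\|K_z-K_w\|^2=K(z,z)+K(w,w)-2\,\mathrm{Re}\,K(z,w)$ tends to $0$ as $z\to w$. Now $1=K_0\in\mathcal F$, so $\Phi=\Phi\cdot1\in\mathcal F$ is continuous. Hence $\Phi_J(z)=\Phi(\pi_Jz)\to\Phi(z)$ along the net of finite $J$, and $\Phi_J\to\Phi$ weak-star by (F2).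

*Fejér means.* Fix $J$. Restricted to the ball of $\mathbb C^J$, each $K_w$ is $1/(1-\langle z,\pi_Jw\rangle)$, which is holomorphic. Norm convergence in $\mathcal F$ implies uniform convergence on $\|z\|\le r<1$, because $|h(z)|\le\|h\|(1-r^2)^{-1/2}$ there. So all elements of $\mathcal F$ are holomorphic on the ball of $\mathbb C^J$. Let $\Phi_J=\sum_n\Phi_{J,n}$ be the homogeneous expansion, with $\Phi_{J,n}$ a homogeneous polynomial of degree $n$ in the $z_i$, $i\in J$. For fixed $z\in\mathbb B$ the function $\lambda\mapsto\Phi(\lambda\pi_Jz)$ is holomorphic on a disc of radius greater than $1$ with Taylor coefficients $\Phi_{J,n}(z)$, so $\sum_n|\Phi_{J,n}(z)|<\infty$. As $K$ is rotation invariant, Lemma A applies: the polynomials $\sum_{n<N}(1-\frac nN)\Phi_{J,n}$ converge weak-star to $\Phi_J$.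

**Step 3: $\mathrm{span}\{K_w:w\in\mathbb B\}$ is weak-star dense in $\mathrm{Mult}(\mathcal F)$.** By Step 2 it is enough to reach every monomial.

*Size of $K_w$.* For $w\in\ell^2(I)$, Cauchy–Schwarz says that the operator $x\mapsto\|w\|^2x-\langle x,w\rangle w$ is positive, so $\|w\|^2\langle z,\zeta\rangle-\langle z,w\rangle\langle w,\zeta\rangle\ge0$ as a kernel in $(z,\zeta)$. Using $K=1+\langle z,\zeta\rangle K$,
$$\big(\|w\|^2-\langle z,w\rangle\overline{\langle\zeta,w\rangle}\big)K(z,\zeta)=\|w\|^2+\big(\|w\|^2\langle z,\zeta\rangle-\langle z,w\rangle\langle w,\zeta\rangle\big)K(z,\zeta)\ge0 .$$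
So $\|\langle\cdot,w\rangle\|_{\mathrm{Mult}(\mathcal F)}\le\|w\|$. For $w\in\mathbb B$ the series $K_w=\sum_n\langle\cdot,w\rangle^n$ therefore converges in multiplier norm, and
$$\|K_w\|_{\mathrm{Mult}(\mathcal F)}\le\frac1{1-\|w\|}.\tag{5}$$
In particular $k_x=K_{b(x)}\circ b=\rho(K_{b(x)})$ is a multiplier of $\mathcal H$, as promised.

*Powers of linear forms.* Since $K_{e^{it}w}=\sum_me^{-imt}\langle\cdot,w\rangle^m$, uniformly in $t$ in multiplier norm,
$$\langle\cdot,w\rangle^n=\int_0^{2\pi}e^{int}K_{e^{it}w}\,\frac{dt}{2\pi}$$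
is a Riemann integral of a norm-continuous function. So $\langle\cdot,w\rangle^n$ is in the multiplier-norm closed span of the kernels for $w\in\mathbb B$, and, by scaling, for every $w\in\ell^2(I)$.

*Monomials.* We use the polarization identity
$$x_1\cdots x_n=\frac1{2^nn!}\sum_{\varepsilon\in\{\pm1\}^n}\varepsilon_1\cdots\varepsilon_n\Big(\sum_j\varepsilon_jx_j\Big)^n .$$
To check it, expand: the term $x_1^{\alpha_1}\cdots x_n^{\alpha_n}$ carries the factor $\sum_\varepsilon\prod_j\varepsilon_j^{\alpha_j+1}$, which vanishes unless all $\alpha_j$ are odd. As $\sum\alpha_j=n$, this forces all $\alpha_j=1$, where the multinomial coefficient is $n!$ and the sum over $\varepsilon$ is $2^n$. Put $x_j=z_{i_j}$. Then $\sum_j\varepsilon_jz_{i_j}$ is $\langle z,w\rangle$ with $w=\sum_j\varepsilon_j\delta_{i_j}$, where $\delta_i$ are the unit vectors of $\ell^2(I)$. So $z_{i_1}\cdots z_{i_n}$ lies in the closed span. With $1=K_0$, all polynomials do, and Step 2 completes Step 3.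

## Points outside $b(X)$: what Blaschke products suggest

Steps 1 and 3 show that the functions $K_w\circ b$, $w\in\mathbb B$, span a weak-star dense subspace of $\mathrm{Mult}(\mathcal H)$. Only those with $w\in b(X)$ are kernels of $\mathcal H$. So the task is to approximate $K_w\circ b$, for $w\notin b(X)$, by combinations of the $k_x$ that are *bounded* in multiplier norm.

For finite $F\subseteq X$ let
$$\mathcal M_F=\{h\in\mathcal F:h(b(x))=0\text{ for all }x\in F\},\qquad P=P_{\mathcal M_F}\text{ the orthogonal projection onto }\mathcal M_F .$$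
The natural candidate is the best Hilbert space approximation $K_w-PK_w$, which lies in $\mathrm{span}\{K_{b(x)}:x\in F\}$. What is the multiplier norm of the error $PK_w$?

*One point.* For $F=\{z_0\}$, $b(z_0)=0$ and $\mathcal M_F^\perp$ is the constants. So $PK_w=K_w-1=\langle\cdot,w\rangle K_w$: the kernel $K_w$ times a multiplier of norm at most $\|w\|<1$.

*The disc.* Let $\mathcal F=H^2$, let $F\subset\mathbb D$ be finite, and let $B$ be the Blaschke product with simple zeros exactly on $F$. Then $\mathcal M_F=BH^2$ and $M_B$ is an isometry, so $P=M_BM_B^*$ and, by the eigenvector equation,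
$$PS_w=\overline{B(w)}\,B\,S_w .$$
The error is again $S_w$ times a multiplier of norm at most $1$. Here it matters that we project a kernel: $M_B^*$ sends $S_w$ to a multiple of itself. If $X$ is a sequence in $\mathbb D$ with $\sum_{x\in X}(1-|x|)=\infty$, then $B(w)\to0$ as $F$ increases, and the error tends to $0$ even in multiplier norm.

In both cases $PK_w=q_wK_w$ with $q_w$ a contractive multiplier. With several coordinates there need be no single $B$, but two facts do not depend on $B$: the space $\mathcal M_F$ is invariant under the $M_{z_i}$, and (3) holds. They suffice.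

## Projections of kernels onto zero-based subspaces

**Step 4: the bound on the error.**

**Lemma C.** Let $F\subseteq X$ be finite and $P=P_{\mathcal M_F}$. For every $w\in\mathbb B$: $PK_w\in\mathrm{Mult}(\mathcal F)$,
$$\|PK_w\|_{\mathrm{Mult}(\mathcal F)}\le\frac1{1-\|w\|},\qquad K_w-PK_w\in\mathrm{span}\{K_{b(x)}:x\in F\}.$$

*Proof.* The space $\mathcal S=\mathrm{span}\{K_{b(x)}:x\in F\}$ is finite-dimensional, hence closed, and $\mathcal M_F=\mathcal S^\perp$. So $\mathcal M_F^\perp=\mathcal S$, which gives the last claim.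

*Factoring $K$ out of $P$.* Let $p(z,w)=\langle PK_w,K_z\rangle=(PK_w)(z)$. We show that $p=qK$ with $q\ge0$. If $h$ vanishes on $b(F)$, so does $z_ih$; hence $M_{z_i}P=PM_{z_i}P$. Taking adjoints, $PM_{z_i}^*=PM_{z_i}^*P$. Therefore
$$M_{z_i}PM_{z_i}^*=(M_{z_i}P)(PM_{z_i}^*)=PM_{z_i}PM_{z_i}^*P\le PM_{z_i}M_{z_i}^*P .$$
Summing over a finite $J\subseteq I$ and using (3),
$$P-\sum_{i\in J}M_{z_i}PM_{z_i}^*\ \ge\ P\Big(I-\sum_{i\in J}M_{z_i}M_{z_i}^*\Big)P\ \ge0 .$$
Evaluate on kernels, using $M_{z_i}^*K_w=\overline{w_i}K_w$: this gives $(1-\sum_{i\in J}z_i\overline{w_i})p(z,w)\ge0$. Letting $J$ increase to $I$,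
$$q(z,w):=(1-\langle z,w\rangle)\,p(z,w)\ \ge0,\qquad p=qK.\tag{6}$$

*Using $P\le I$.* From $I-P\ge0$ we get $K-p\ge0$, that is,
$$(1-q(z,w))K(z,w)\ge0.\tag{7}$$
On the diagonal this gives $q(w,w)\le1$, since $K(w,w)>0$.

*The function $q_w=q(\cdot,w)$ is a contractive multiplier.* Fix $w$. In the Hilbert function space with kernel $q$ we have $q(z,\zeta)=\langle q_\zeta,q_z\rangle$ and $\|q_w\|^2=q(w,w)$. The operator $x\mapsto\|q_w\|^2x-\langle x,q_w\rangle q_w$ is positive by Cauchy–Schwarz, and evaluating it on the vectors $q_\zeta,q_z$ gives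
$$q(w,w)q(z,\zeta)-q_w(z)\overline{q_w(\zeta)}\ge0 .$$
Add and subtract $q(w,w)q(z,\zeta)K(z,\zeta)$:
$$\big(q(w,w)-q_w(z)\overline{q_w(\zeta)}\big)K(z,\zeta)=q(w,w)(1-q(z,\zeta))K(z,\zeta)+\big(q(w,w)q(z,\zeta)-q_w(z)\overline{q_w(\zeta)}\big)K(z,\zeta).$$
The first summand is PSD by (7) and $q(w,w)\ge0$; the second is a Schur product of PSD kernels. By (F1), $q_w\in\mathrm{Mult}(\mathcal F)$ with norm at most $q(w,w)^{1/2}\le1$.

By (6), $PK_w=q_wK_w$, and (5) gives $\|PK_w\|_{\mathrm{Mult}(\mathcal F)}\le1/(1-\|w\|)$. $\square$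

In the two examples above, $q(z,w)=\langle z,w\rangle$ and $q(z,w)=B(z)\overline{B(w)}$ respectively. The bound does not depend on $F$, and this is what we needed.

## Proof of Theorems 1 and 2

**Step 5: assembling.** Let $Y\subseteq X$.

**(1) is equivalent to (2).** A function $f\in\mathcal H$ is orthogonal to all $k_y$, $y\in Y$, if and only if $f|_Y=0$.

**(1) implies (3).** Let $\mathcal W$ be the weak-star closure of $\mathrm{span}\{k_y:y\in Y\}$ in $\mathrm{Mult}(\mathcal H)$. We first show $\rho(K_w)\in\mathcal W$ for each $w\in\mathbb B$. Fix $w$, and for finite $F\subseteq Y$ let $R_F=P_{\mathcal M_F}K_w$. By Lemma C and contractivity of $\rho$,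
$$\|\rho(R_F)\|_{\mathrm{Mult}(\mathcal H)}\le\frac1{1-\|w\|},\qquad K_w\circ b-\rho(R_F)\in\mathrm{span}\{k_y:y\in F\},\tag{8}$$
the second because $K_{b(y)}\circ b=k_y$.

As $F$ increases through the finite subsets of $Y$, the spaces $\mathcal M_F$ decrease, with intersection $\mathcal M_Y=\{h\in\mathcal F:h\circ b|_Y=0\}$. We claim $R_F\to h:=P_{\mathcal M_Y}K_w$ in norm. For $F\subseteq F'$ we have $\|R_F-R_{F'}\|^2=\|R_F\|^2-\|R_{F'}\|^2$, and $\|R_F\|^2$ decreases, so $(R_F)$ is a Cauchy net. Its limit lies in every $\mathcal M_F$, hence in $\mathcal M_Y$. Also $K_w-R_F\perp\mathcal M_F\supseteq\mathcal M_Y$, so $K_w$ minus the limit is orthogonal to $\mathcal M_Y$. This proves the claim. Norm convergence in $\mathcal F$ gives $\rho(R_F)=R_F\circ b\to h\circ b$ pointwise on $X$.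

Now $h\circ b=V^*h$ belongs to $\mathcal H$ and vanishes on $Y$. By (1), $h\circ b=0$. So $(\rho(R_F))$ is a bounded net converging pointwise to $0$, and (F2) gives $\rho(R_F)\to0$ weak-star. By (8), $\rho(K_w)=K_w\circ b\in\mathcal W$.

Hence $\rho^{-1}(\mathcal W)$ is a subspace of $\mathrm{Mult}(\mathcal F)$ that is weak-star closed, by (4), and contains all $K_w$ with $w\in\mathbb B$. By Step 3 it is all of $\mathrm{Mult}(\mathcal F)$. By Step 1, $\mathcal W\supseteq\rho(\mathrm{Mult}(\mathcal F))=\mathrm{Mult}(\mathcal H)$, so $\mathcal W=\mathrm{Mult}(\mathcal H)$.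

**(3) implies (2).** Let $g\in\mathcal H$ be orthogonal to $k_y$ for all $y\in Y$. Since $1=k_{z_0}\in\mathcal H$, the functional $\varphi\mapsto\langle M_\varphi1,g\rangle$ on $\mathrm{Mult}(\mathcal H)$ is weak-star continuous. It vanishes on $\mathrm{span}\{k_y:y\in Y\}$, hence identically by (3). Each $k_x$, $x\in X$, is a multiplier, so $\langle k_x,g\rangle=0$ for all $x\in X$, and $g=0$.

**The cyclic subspaces.** Assume (1)–(3), let $f\in\mathcal H$, and let $g\perp k_yf$ for all $y\in Y$. The weak-star continuous functional $\varphi\mapsto\langle M_\varphi f,g\rangle$ vanishes on $\mathrm{span}\{k_y:y\in Y\}$, hence on $\mathrm{Mult}(\mathcal H)$. So $g\perp\mathrm{Mult}(\mathcal H)f$, and therefore $\overline{\mathrm{Mult}(\mathcal H)f}\subseteq\overline{\mathrm{span}}\{k_yf:y\in Y\}$. The reverse inclusion holds because each $k_y$ is a multiplier. This proves Theorem 2.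

**Theorem 1.** The set $Y=X$ is a uniqueness set for $\mathcal H$, so (3) holds for $Y=X$: finite linear combinations of the reproducing kernels are weak-star dense in $\mathrm{Mult}(\mathcal H)$, and the answer to the question is yes. $\blacksquare$
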